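# Universal cycles for multisets

## 1. A cyclic word around a multiset with a repeated letter

Fix integers $t\ge 2$ and $n\ge 1$, and write $[n]=\{1,\dots,n\}$. A *$t$-multiset* of $[n]$ is a collection of $t$ elements of $[n]$, repetition allowed. The set of distinct elements of $M$ is $\mathrm{supp}(M)$, and its size is the *support size* of $M$. If all $t$ elements are distinct we call $M$ a *set*; otherwise it is a *nonset*. Nonsets have support size at most $t-1$. For $t=3$, $\{x,x,y\}$ is a nonset of support size $2$ (here $x\ne y$).

In a cyclic word, a *window* means $t$ cyclically consecutive positions, or the multiset of the letters found there.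

Here is the construction on which the proof turns. Let $M$ be a nonset. Order its elements as a word
$$w=w_1w_2\cdots w_t\qquad\text{with } w_1=w_t,$$
where the letter at both ends is a repeated element of $M$; fix one such ordering for each $M$. Now introduce formal *labels*, all distinct:

- $t$ labels $g_1,\dots,g_t$;
- for each $i=0,1,\dots,R$, where $R=t!$, a block $Z_i$ of $t$ labels, written in a fixed order.

In total there are $m=t+(R+1)t$ labels. There are exactly $t!=R$ ordered $(t-1)$-tuples of distinct elements of $\{g_1,\dots,g_t\}$; list them as $P_1,\dots,P_R$. Let $f_M$ be an injection from the labels to $[n]\setminus \mathrm{supp}(M)$, which exists once $n\ge m+t$. Define $C_M$ to be the cyclic word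
$$C_M:\qquad w_1\cdots w_t\;Z_0\;P_1\;Z_1\;P_2\;Z_2\;\cdots\;P_R\;Z_R ,$$
in which each label is replaced by its value under $f_M$. These values are the *fresh letters* of $C_M$, and letters coming from $w$ are *old*. The length is
$$\ell=t+R(t-1)+(R+1)t .$$
Put $e_M=f_M(\{g_1,\dots,g_t\})$, a $t$-set. The window $w$ is the *central* window; the other $\ell-1$ windows are *noncentral*. A position belonging to some $Z_i$ is a *$Z$-position*.

**Example ($t=2$).** Here $M=\{x,x\}$, $R=2$, and with $Z_0=z_1z_2$, $Z_1=z_3z_4$, $Z_2=z_5z_6$ we get
$$x\,x\,z_1\,z_2\,g_1\,z_3\,z_4\,g_2\,z_5\,z_6 ,\qquad \ell=10.$$
The only nonset window is $xx$.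

**Example ($t=3$).** Here $R=6$, $m=24$, $\ell=36$. For $M=\{x,x,y\}$ the ordering is $w=xyx$, and the word begins $x\,y\,x\,z_1z_2z_3\,g_1g_2\,z_4z_5z_6\cdots$ and ends with $z_{19}z_{20}z_{21}$. Its only nonset window is the central one. For $M=\{x,x,x\}$ the word begins $x\,x\,x\,z_1z_2z_3\cdots$, and besides $xxx$ it has the two nonset windows $\{x,x,z_1\}$ and $\{x,x,z_{21}\}$.

What is it for? We want one single cyclic word whose windows are *all* $t$-multisets of $[n]$, each once. A theorem on hypergraphs deals with sets, and the words $C_M$ deal with nonsets. The word $C_M$ does three things at once. It has $M$ as a window. All its other windows have strictly larger support than $M$. And it contains every ordered $(t-1)$-tuple of distinct elements of the $t$-set $e_M$, which will allow it to be spliced into any cyclic word that has $e_M$ as a window, in whatever order the letters of $e_M$ appear there.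

## 2. Universal cycles and the divisibility condition

**Definition.** For $t\ge1$, a *Universal Cycle for $t$-multisets of $[n]$* is a cyclic sequence $a_1a_2\cdots a_L$ over $[n]$ of length $L=\binom{n+t-1}{t}$ such that every $t$-multiset of $[n]$ occurs exactly once among the multisets $\{a_i,a_{i+1},\dots,a_{i+t-1}\}$, indices modulo $L$. More generally, a *Universal Cycle for a family $\mathcal F$* of $t$-multisets is a cyclic sequence of length $|\mathcal F|$ whose windows are the members of $\mathcal F$, each exactly once.

For which $n$ and $t$ do these exist? One count is used several times. In any cyclic word, each position lies in $t$ windows, so for every letter $x$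
$$\sum_{\text{windows } N}(\text{multiplicity of }x\text{ in }N)=t\cdot\#\{\text{occurrences of }x\text{ in the word}\}. \tag{1}$$

**Necessity of divisibility.** The multiplicities of $x$ summed over all $t$-multisets give a number that is the same for all $x$, by symmetry. Summed over $x$ these numbers give $t\binom{n+t-1}{t}$, so each equals $\frac tn\binom{n+t-1}{t}$. If a Universal Cycle exists, then (1) says that this equals $t$ times the number of occurrences of $x$. Hence $n$ divides $\binom{n+t-1}{t}$.

**The cases $t=1,2$.** For $t=1$, any permutation of $[n]$ is a Universal Cycle. For $t=2$, a Universal Cycle is the same as an Euler circuit of the complete graph $K_n$ with one loop added at each vertex. Without loops the degrees are $n-1$, so the circuit exists if and only if $n$ is odd. On the other side, $n$ divides $\binom{n+1}{2}=n\cdot\frac{n+1}{2}$ if and only if $n$ is odd. For $n=3$ the word $112233$ works: its windows are $11,12,22,23,33,31$.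

**Rewriting the condition.** Since $t\binom{n+t-1}{t}=n\binom{n+t-1}{t-1}$, the condition $n\mid\binom{n+t-1}{t}$ is equivalent to $t\mid\binom{n+t-1}{t-1}$. If $\gcd(n,t)=1$ it always holds: $t$ divides $n\binom{n+t-1}{t-1}$ and is coprime to $n$. For $t=3$ it reads $3\mid\frac{(n+2)(n+1)}2$, that is, $3\nmid n$.

**Small $n$ can fail.** Let $t\ge 3$ be odd and $n=2$. Then $\binom{t+1}{t}=t+1$ is even, so the condition holds. But a Universal Cycle would have length $t+1$ and contain the windows $1^t$ and $2^t$, which occupy disjoint sets of positions. This forces $2t\le t+1$, which is false. So one can only hope for the converse when $n$ is large in terms of $t$. That this converse holds is a conjecture in Glenn Hurlbert, Tobias Johnson, Joshua Zahl, "On Universal Cycles for Multisets", arXiv:math/0701488 (2007). The conjecture is true: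

**Theorem 1.** *For every $t\ge1$ there is $n_0(t)$ such that for all $n\ge n_0(t)$, a Universal Cycle for $t$-multisets of $[n]$ exists if and only if $n\mid\binom{n+t-1}t$.*

In particular Universal Cycles exist for all large $n$ coprime to $t$. Necessity and the case $t=1$ are done. From now until Section 9, $t\ge2$ is fixed, $n$ is large and $n\mid\binom{n+t-1}{t}$.

## 3. Tight Euler tours, and why letters cannot just be doubled

**Definition.** Let $k\ge 2$ and let $G$ be a $k$-graph (a $k$-uniform hypergraph). For a $(k-1)$-subset $S$ of $V(G)$ put $N_G(S)=\{v:S\cup\{v\}\in E(G)\}$. A *tight Euler tour* of $G$ is a cyclic sequence of vertices in which any $k$ cyclically consecutive vertices form an edge, every edge arising exactly once.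

For $k=2$ this is an Euler circuit. For the complete $3$-graph on $\{1,2,3,4\}$ the cyclic word $1234$ is a tight Euler tour: its windows are $123,234,341,412$. By (1), if a tight Euler tour exists then every degree is divisible by $k$.

**Definition.** A $k$-graph $G$ on $n$ vertices is *$(c,h,p)$-typical* if for every set $\mathcal A$ of at most $h$ $(k-1)$-subsets of $V(G)$,
$$\Bigl|\bigcap_{S\in\mathcal A}N_G(S)\Bigr|=(1\pm c)\,p^{|\mathcal A|}n .$$

The complete $k$-graph $K_n^{(k)}$ is $(c,h,1)$-typical once $h(k-1)\le cn$, because $N(S)$ misses only the $k-1$ elements of $S$. A balanced complete bipartite graph ($k=2$) is not $(c,2,p)$-typical for any $c<1$ and $p>0$: two vertices on opposite sides have no common neighbor.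

**Theorem (GJKO)** (S. Glock, F. Joos, D. Kühn, D. Osthus, *Euler tours in hypergraphs*, Combinatorica 40 (2020) 679–690). *For all $k\ge2$, $p\in(0,1]$ there are $c>0$ and $h,n_0$ such that every $(c,h,p)$-typical $k$-graph on $n\ge n_0$ vertices, all of whose vertex degrees are divisible by $k$, has a tight Euler tour.*

This is used as a black box. It handles sets. What about nonsets?

**Doubling letters.** For $t=2$ one takes an Euler circuit of $K_n$ ($n\ge3$ odd) and doubles one occurrence of each letter: $abc$ becomes $abbc$, the windows $ab$, $bc$ survive, and $bb$ is new. Try the same for $t=3$, starting from a tight Euler tour of the $3$-sets. Replacing $abcd$ by $abbcd$ changes the windows $abc,\,bcd$ into $abb,\,bbc,\,bcd$. We gained $\{a,b,b\}$ and $\{b,b,c\}$, but we lost the set $\{a,b,c\}$. From $t=3$ on, inserting a letter destroys windows that straddle the insertion, and the set that is lost has to be recovered elsewhere.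

What can be done without loss is splicing. If two cyclic words $PU$ and $PV$ share a stretch $P$ of $t-1$ letters, then the cyclic word $PUPV$ has exactly the windows of the two words together: a window starting in $U$ runs into at most $t-1$ letters of the following $P$, and $P$ follows $U$ in both $PU$ and $PUPV$; similarly for the others. In general:

**Lemma 1 (splicing).** *Let $\mathcal F$ be a finite family of $t$-multisets of $[n]$, and let $W_0,W_1,\dots,W_q$ be cyclic words whose windows, all taken together, are the members of $\mathcal F$, each exactly once. Suppose that each $W_i$ with $i\ge1$ has $t-1$ consecutive letters $(b_1,\dots,b_{t-1})$ which also occur, in this order, as $t-1$ consecutive letters of $W_0$. Then $\mathcal F$ has a Universal Cycle.*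

*Proof.* Let $\mathcal D$ be the digraph whose vertices are the $(t-1)$-tuples over $[n]$ and which has, for each window $(a_1,\dots,a_t)$ of each $W_i$, read in order, an arc
$$(a_1,\dots,a_{t-1})\to(a_2,\dots,a_t).$$
Different windows are different multisets, hence different tuples, so the arcs correspond bijectively to the members of $\mathcal F$. The windows of $W_i$, taken in cyclic order, form a closed trail. These trails are arc-disjoint and their union is $\mathcal D$, so in-degree equals out-degree at every vertex. By assumption each trail shares a vertex with the trail of $W_0$, so all arcs lie in one connected component. Hence $\mathcal D$ has an Eulerian circuit, with $L=|\mathcal F|$ arcs. Let $c_i$ be the first entry of its $i$-th arc. The last $t-1$ entries of each arc are the first $t-1$ entries of the next arc, so the $i$-th arc is $(c_i,c_{i+1},\dots,c_{i+t-1})$, indices mod $L$. Thus the windows of the cyclic word $c_1\cdots c_L$ are the members of $\mathcal F$, each once. $\square$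

So we want to cover the nonsets by short cyclic words first, apply GJKO to the sets that these words leave unused, and splice. Three demands must be met together. Every nonset must be covered *exactly* once, although the words $C_M$ contain further nonsets as noncentral windows. The unused sets must form a typical hypergraph with degrees divisible by $t$. And each word must contain a $(t-1)$-tuple that the tour traverses, although GJKO gives no control over the order in which the tour reads an edge. This last demand is why $C_M$ contains all the tuples $P_1,\dots,P_R$.

## 4. Four properties of the word $C_M$

**(P1)** *Every noncentral window contains a $Z$-position, and its fresh letters are pairwise distinct. If it meets $w$, it consists either of $w_{j+1}\cdots w_t$ followed by $j$ letters of $Z_0$, or of $j$ letters of $Z_R$ followed by $w_1\cdots w_{t-j}$, with $1\le j\le t-1$. If it does not meet $w$, it consists of $j=t$ fresh letters and is a set.*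

*Proof.* Removing the $Z$-positions from the cyclic word leaves the separate stretches $w$ (length $t$) and $P_i$ (length $t-1$). A window without $Z$-positions lies inside one of these, so it is $w$. To meet two different stretches among $w,P_1,\dots,P_R$, a window would have to contain a whole $Z$-block of length $t$ and two more positions, which is impossible. So a window meets at most one of them. If it meets $w$ and is not $w$, it has the form stated. In every case its fresh labels are $Z$-labels, which appear only once in the whole word, and the labels in part of at most one $P_i$, which are distinct. As $f_M$ is injective, the fresh letters are distinct. $\square$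

**(P2)** *Every noncentral window of $C_M$ has support size strictly larger than $M$.*

*Proof.* If $j=t$, the window has support size $t$ and $M$ at most $t-1$. Consider a window formed by $w_{j+1}\cdots w_t$ and $j$ fresh letters. Which letters of $M$ are missing from $w_{j+1}\cdots w_t$? They are among $w_1,\dots,w_j$, but $w_1=w_t$ is not missing, so they are among $w_2,\dots,w_j$. At most $j-1$ letters are lost, and $j$ new ones are gained. In the other case the missing letters are among $w_{t-j+1},\dots,w_{t-1}$, since $w_t=w_1$ is not missing, and again at most $j-1$ are lost and $j$ gained. $\square$

The condition $w_1=w_t$ matters. For $t=3$ and $M=\{x,x,y\}$, the ordering $xxy$ would produce the noncentral window $z_{21}xx$, of support size $2$, the same as $M$. Then the word of $\{x,x,y\}$ could contain $\{x,x,z\}$ while the word of $\{x,x,z\}$ contains $\{x,x,y\}$, and there would be no order in which to decide which words to keep. With (P2) there is one, namely by support size.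

**(P3)** *Different windows of $C_M$ are different multisets.*

*Proof.* The central window has no fresh letter and every noncentral one has some. Suppose noncentral windows $I\ne I'$ are equal as multisets. Each $Z$-letter occurs at exactly one position of $C_M$, so $I$ and $I'$ contain the same $Z$-positions, and at least one, by (P1). So they overlap. As $\ell>2t$, we may assume that $I$ starts at position $a$ and $I'$ at $a+d$ with $1\le d\le t-1$. Then position $a+d-1$ is in $I\setminus I'$ and position $a+t$ is in $I'\setminus I$, so neither is a $Z$-position. A common $Z$-position lies in the interval $[a+d,a+t-1]$. Its $Z$-block is a stretch of consecutive positions avoiding $a+d-1$ and $a+t$, so the whole block lies in this interval, which has length $t-d<t$. But blocks have length $t$, a contradiction. $\square$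

**(P4)** *$e_M$ is not a window of $C_M$.*

*Proof.* Noncentral windows contain $Z$-letters, which are not in $e_M$; the central one is a nonset. $\square$

## 5. Choosing the fresh letters at random

Properties (P1)–(P4) concern one word. Now different words must be kept apart. Choose all the $f_M$ ($M$ a nonset) independently, each uniformly among all injections from the labels to $[n]\setminus\mathrm{supp}(M)$. The constants $C,K$ below depend only on $t$.

**Step 1. First-moment bounds.** This step shows that a given multiset is rarely hit, and that a given $(t-1)$-set is hit a bounded number of times on average.

**Lemma 2.** *There is $C=C(t)$ such that for all large $n$ and every $t$-multiset $N$,*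
$$\sum_M P(N\text{ is a noncentral window of }C_M)\le \frac Cn,\qquad \sum_M P(e_M=N)\le\frac Cn, \tag{2}$$
*and for every $(t-1)$-set $S$,*
$$\sum_M P(\text{some noncentral window of }C_M\text{ is a set containing }S)\le C. \tag{3}$$
*All sums are over all nonsets $M$.*

*Proof.* Let $n\ge\max(4t,m+t)$. First, given $j\le t$ labels and a $j$-set $F$ disjoint from $\mathrm{supp}(M)$, the probability that $f_M$ maps these labels onto $F$ is
$$\frac{j!}{(n-s)(n-s-1)\cdots(n-s-j+1)}\le j!\Bigl(\frac2n\Bigr)^j\le t!\,2^t\,n^{-j},\tag{4}$$
where $s=|\mathrm{supp}(M)|$; each factor in the denominator is at least $n-2t\ge n/2$.

Second, given a set $Q$ of size $r$, the number of nonsets $M$ of support size $s$ with $\mathrm{supp}(M)\supseteq Q$ is at most $2^tn^{s-r}$: choose the remaining $s-r$ support elements (if $s<r$ there is no such $M$), then the multiplicities, which form one of $\binom{t-1}{s-1}\le2^t$ ordered sequences of $s$ positive integers with sum $t$.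

*First bound.* Let $N$ have support size $q$. Fix a noncentral window position, with $j\ge1$ fresh letters, and a support size $s\le t-1$. For each $M$ the old part of this window is a submultiset determined by $M$. If $N$ is this window of $C_M$, the old part is one of the at most $2^t$ submultisets $A_0$ of $N$. Fix $A_0$ and let $r=|\mathrm{supp}(A_0)|$. If the event has positive probability for some $M$ of support size $s$ with this old part, then $N-A_0$ is a $j$-set disjoint from $\mathrm{supp}(M)\supseteq\mathrm{supp}(A_0)$, so $q=r+j$, and $s\le q-1$ by (P2). There are at most $2^tn^{s-r}$ such $M$, and by (4) each contributes at most $t!\,2^tn^{-j}$. The product is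
$$2^tn^{s-r}\cdot t!\,2^tn^{-j}=t!\,4^t\,n^{s-q}\le t!\,4^t\,n^{-1}.$$
Summing over at most $2^t$ choices of $A_0$, at most $t$ values of $s$ and at most $\ell$ positions gives the bound with $C=\ell\,t\,t!\,8^t$.

*Second bound.* There are at most $2^tn^s$ nonsets of support size $s\le t-1$, and $P(e_M=N)\le t!\,2^tn^{-t}$ by (4) (it is $0$ if $N$ is not a set disjoint from $\mathrm{supp}(M)$). Summing over $s$ gives at most $t\cdot t!\,4^t/n\le C/n$.

*Third bound.* Sum the first bound over the at most $n$ $t$-sets $N\supset S$. $\square$

**Step 2. The events to avoid.** This step lists what must not happen. Let $K\ge2$ be a constant chosen in Step 3.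

- $\mathrm A(M,M')$, for $M\ne M'$: some noncentral window of $C_M$ equals, as a multiset, some noncentral window of $C_{M'}$.
- $\mathrm B(M,M')$, for ordered pairs $M\ne M'$: $e_M$ is a noncentral window of $C_{M'}$.
- $\mathrm D(S,\mathcal M)$, for a $(t-1)$-set $S$ and a set $\mathcal M$ of $K$ distinct nonsets: for each $M\in\mathcal M$, some noncentral window of $C_M$ is a set containing $S$.

A plain union bound is not enough here. By (2), a given $M$ is in type A conflict with probability at most $\ell C/n$; but the number of nonsets has order $n^{t-1}$, so the union bound over all of them has order $n^{t-2}$, which is not small for any $t\ge2$. What helps is that each $M$ on its own has little conflict, which is the situation for the Lovász Local Lemma. Its general form is: if $x_i\in[0,1)$ satisfy $P(E_i)\le x_i\prod_{j\in\Gamma(i)\setminus\{i\}}(1-x_j)$ for all $i$, where $E_i$ is mutually independent of the family of all $E_j$ with $j\notin\Gamma(i)$, then with positive probability no $E_i$ occurs. We use this consequence.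

**LLL.** *If each event $E_i$ in a finite family is mutually independent of the family of all $E_j$ with $j\notin\Gamma(i)$, where $i\in\Gamma(i)$, and $\sum_{j\in\Gamma(i)}P(E_j)\le\frac14$ for all $i$, then with positive probability no $E_i$ occurs.*

*Proof.* Take $x_i=2P(E_i)\le\frac12$. Then
$$x_i\prod_{j\in\Gamma(i)\setminus\{i\}}(1-x_j)\ge2P(E_i)\Bigl(1-2\sum_{j\in\Gamma(i)}P(E_j)\Bigr)\ge 2P(E_i)\cdot\tfrac12=P(E_i).\qquad\square$$

**Step 3. Checking the local lemma.** This step produces fixed words with none of the bad events. Each event is determined by the $f_M$ with $M$ in an *index set* of size at most $K$: $\{M,M'\}$ for types A and B, and $\mathcal M$ for type D. The $f_M$ are independent, so an event is mutually independent of the family of all events with index sets disjoint from its own. Let $\Gamma(i)$ consist of the events whose index set meets that of $E_i$, including $E_i$. Fix a nonset $M$; we bound the total probability of the events whose index set contains $M$.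

*Types A and B.* Condition on $f_M$. Then $C_M$ has fewer than $\ell$ noncentral windows, now fixed, and $e_M$ is fixed, while each $f_{M'}$ with $M'\ne M$ keeps its distribution. Applying (2) to each of these fixed multisets gives
$$\sum_{M'}P(\mathrm A(M,M'))\le\frac{\ell C}n,\qquad \sum_{M'}P(\mathrm B(M',M))\le\frac{\ell C}n,\qquad \sum_{M'}P(\mathrm B(M,M'))\le\frac Cn .$$

*Type D.* Let $p_M(S)=P(\text{some noncentral window of }C_M\text{ is a set containing }S)$. By independence $P(\mathrm D(S,\mathcal M))=\prod_{M'\in\mathcal M}p_{M'}(S)$. Summing over $S$ and over all $\mathcal M\ni M$, and using that each $(K-1)$-subset appears $(K-1)!$ times when a $(K-1)$-st power is expanded, the total is at most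
$$\sum_Sp_M(S)\cdot\frac1{(K-1)!}\Bigl(\sum_{M'}p_{M'}(S)\Bigr)^{K-1}\le\frac{C^{K-1}}{(K-1)!}\sum_Sp_M(S)\le\ell t\,\frac{C^{K-1}}{(K-1)!},$$
by (3). In the last step, $\sum_Sp_M(S)$ is the expected number of $(t-1)$-sets contained in a set window of $C_M$, and there are never more than $\ell t$ of these.

An index set has at most $K$ elements. So for every event $E_i$,
$$\sum_{j\in\Gamma(i)}P(E_j)\le K\left[\frac{(2\ell+1)C}n+\frac{\ell t\,C^{K-1}}{(K-1)!}\right].\tag{5}$$
Choose $K=K(t)\ge2$ with $K\ell tC^{K-1}/(K-1)!\le\frac18$, which is possible because the left side tends to $0$ as $K\to\infty$. Then for $n$ large the right side of (5) is at most $\frac14$. By the LLL we can **fix choices of all $f_M$ such that no bad event occurs.** From here on nothing is random.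

## 6. Active words: every nonset exactly once

The purpose of this section is to select a subfamily of the words $C_M$ that covers every nonset exactly once. Keeping all of them would be too many. For $t=3$, the nonset $\{x,x,z_1\}$ found in the word of $\{x,x,x\}$ would be covered a second time as the center of its own word.

**Definition.** By recursion on support size, a nonset $M$ is *active* if it is not a noncentral window of $C_{M'}$ for any active $M'$ of smaller support size. The words $C_M$ with $M$ active are the *active words*.

For instance, nonsets $\{x,\dots,x\}$ of support size $1$ are all active. For $t=3$, a nonset of support size $2$ is active exactly when it is not a window of the word of any $\{x,x,x\}$.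

**(Q1)** *Every nonset $M$ is a window of exactly one active word, at exactly one position.*

*Proof.* Let $M$ be active. It is the central window of $C_M$, and by (P3) it is no other window of $C_M$. Suppose it is a window of an active word $C_{M'}$ with $M'\ne M$. It is not the central one, which is $M'$, so it is noncentral. By (P2), $M'$ has smaller support size than $M$, contradicting that $M$ is active.

Let $M$ be inactive. By definition it is a noncentral window of some active word. It is never a central window of an active word, since the central window of $C_{M'}$ is $M'$. It cannot be a noncentral window of two active words, because no event of type A occurs, nor occur twice in one word, by (P3). $\square$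

**(Q2)** *Every $t$-set is a window of at most one active word, at most once.*

*Proof.* Sets occur only as noncentral windows. Use (P3) and the absence of type A events. $\square$

**(Q3)** *For every nonset $M$, the set $e_M$ is not a window of any $C_{M'}$.*

*Proof.* For $M'=M$ this is (P4). For $M'\ne M$, $e_M$ is not a noncentral window since no type B event occurs, and it is not a central window since it is a set. $\square$

Let $G$ be the $t$-graph on $[n]$ whose edges are all $t$-sets that are not windows of active words. By (Q3), $e_M\in E(G)$ for all $M$. By (Q1) and (Q2), the $t$-multisets outside $E(G)$ are exactly the windows of the active words, each occurring once.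

## 7. A tight Euler tour of the remaining sets

**Step 1. Typicality.** This step verifies the first hypothesis of GJKO. Let $c,h$ be the GJKO constants for $k=t$, $p=1$. Let $S$ be a $(t-1)$-set. As no type D event occurs, at most $K-1$ nonsets $M$ are such that $C_M$ has a set window containing $S$, and each $C_M$ has at most $\ell$ windows. So at most $K\ell$ edges $S\cup\{v\}$ are missing from $G$, and $N_G(S)$ misses at most $t-1+K\ell$ vertices, where $t-1$ accounts for $S$ itself. For $|\mathcal A|\le h$,
$$n\ge\Bigl|\bigcap_{S\in\mathcal A}N_G(S)\Bigr|\ge n-h(t-1+K\ell)\ge(1-c)n$$
when $n$ is large. So $G$ is $(c,h,1)$-typical.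

**Step 2. Degrees.** This step verifies the second hypothesis, and it is the only place where sufficiency uses $n\mid\binom{n+t-1}t$. The total multiplicity of $x$ in all $t$-multisets is $\frac tn\binom{n+t-1}t$. The part in multisets outside $E(G)$ is the total over the windows of active words, which (1) evaluates. What remains is the degree:
$$\deg_G(x)=\frac tn\binom{n+t-1}t-t\cdot\#\{\text{occurrences of }x\text{ in active words}\}\equiv0\pmod t,$$
because $\frac1n\binom{n+t-1}t$ is an integer.

By GJKO, $G$ has a tight Euler tour $T$.

## 8. Splicing the active words into the tour

This section finishes the proof of Theorem 1 by applying Lemma 1 with $W_0=T$, the active words as $W_1,\dots,W_q$, and $\mathcal F$ the family of all $t$-multisets of $[n]$.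

The windows of $T$ are the edges of $G$, each once, and the windows of the active words are all other $t$-multisets, each once. It remains to find a common $(t-1)$-tuple. Let $M$ be active. Since $e_M\in E(G)$, the tour $T$ has a window $(a_1,\dots,a_t)$ with $\{a_1,\dots,a_t\}=e_M$. Then $(a_1,\dots,a_{t-1})$ is an ordered $(t-1)$-tuple of distinct elements of $e_M=f_M(\{g_1,\dots,g_t\})$, so it is the $f_M$-image of some $P_i$. Hence it occurs as $t-1$ consecutive letters of $C_M$, and also of $T$. Lemma 1 gives a Universal Cycle for $t$-multisets of $[n]$. $\blacksquare$

## 9. Closed families of multisets

The same words give more: one may restrict the allowed multiplicities, start from a typical hypergraph instead of all sets, and delete a sparse collection of nonsets.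

**Definition.** The *type* of a $t$-multiset is the partition of $t$ given by its multiplicities. A nonempty set $\Lambda$ of partitions of $t$ is *closed* if whenever $(\lambda_1,\dots,\lambda_s)\in\Lambda$ and $0\le\mu_i\le\lambda_i$, the partition formed by the nonzero $\mu_i$ together with $t-\sum\mu_i$ parts equal to $1$ is in $\Lambda$.

The set of all partitions is closed, and so is the set of partitions with all parts $\le r$. For $t=4$, $\{(2,1,1),(1,1,1,1)\}$ is closed, although it omits $(2,2)$: lowering parts of $(2,1,1)$ and refilling with ones gives only these two. For $t=3$, $\{(3),(1,1,1)\}$ is not closed, since lowering $3$ to $2$ gives $(2,1)$. Taking all $\mu_i=0$ shows that every closed $\Lambda$ contains $(1,\dots,1)$.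

For multisets $A,B$ we write $A+B$ for the multiset in which multiplicities are added.

**Theorem 2.** *For all $t\ge2$, $p\in(0,1]$ there are $c,\varepsilon>0$ and $h,n_0$ such that for $n\ge n_0$ the following holds. Let $\Lambda$ be closed, let $G_0$ be a $(c,h,p)$-typical $t$-graph on $[n]$, and let $\mathcal X$ be a set of nonsets such that for all $1\le j\le t-1$ and every $(t-j)$-multiset $A$, at most $\varepsilon n^j$ members of $\mathcal X$ have the form $A+B$ with $B$ a $j$-set disjoint from $\mathrm{supp}(A)$. Let*
$$\mathcal F=E(G_0)\cup\{M: M\text{ a nonset of type in }\Lambda,\ M\notin\mathcal X\}.$$
*Then $\mathcal F$ has a Universal Cycle if and only if for every $x\in[n]$ the total multiplicity of $x$ in the members of $\mathcal F$ is divisible by $t$.*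

To see what the condition on $\mathcal X$ says, take $t=3$ and let $\mathcal X$ be all the triples $\{x,x,x\}$. No such triple has the form $A+B$ with $B$ a nonempty set disjoint from the support of a nonempty $A$, so the condition holds for every $\varepsilon>0$. It only limits nonsets that could appear as noncentral windows.

**Corollary 3.** *For $1\le r\le t$, $t\ge2$ and $n\ge n_0(t)$, the family of $t$-multisets of $[n]$ with all multiplicities $\le r$ has a Universal Cycle if and only if $n$ divides its cardinality. More generally the same holds for the family of all $t$-multisets with type in any closed $\Lambda$.*

Here $r=1$ is the Chung–Diaconis–Graham case of sets, and $r=t$ is Theorem 1 (for $t\ge2$).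

*Proof of Corollary 3 from Theorem 2.* The set of partitions with parts $\le r$ is closed, so let $\Lambda$ be any closed set. Take $p=1$, $G_0=K_n^{(t)}$, which is $(c,h,1)$-typical for $n$ large, and $\mathcal X=\emptyset$. Since $(1,\dots,1)\in\Lambda$, $\mathcal F$ is the family of all $t$-multisets with type in $\Lambda$. By symmetry each symbol has total multiplicity $t|\mathcal F|/n$. This integer is divisible by $t$ if and only if $n\mid|\mathcal F|$. $\square$

*Proof of Theorem 2.* Necessity: if $\mathcal F$ has a Universal Cycle, (1) says that the total multiplicity of $x$ is $t$ times its number of occurrences.

For sufficiency, let $\ell,m$ be as in Section 1, let $c_0,h_0$ be the GJKO constants for $k=t$ and this $p$, and put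
$$h=\max(h_0,\ell),\qquad c=\min(c_0/2,1/4),\qquad 2\rho=(p^\ell/2)^m,\qquad \varepsilon=\frac{\rho}{\ell\,t!\,2^t}.$$
All words $C_M$ are now built only for nonsets $M\in\mathcal F$. (If there are none, the argument below just applies GJKO to $G_0$.) "Large $n$" means large in terms of $t$ and $p$.

**Step 1. Admissible injections.** The words must not use multisets outside $\mathcal F$. This step shows that this costs only a constant factor. For a nonset $M\in\mathcal F$ let $\Phi_M$ be the set of injections $f_M$ for which all noncentral windows of $C_M$, and also $e_M$, belong to $\mathcal F$. We claim that for $n$ large
$$|\Phi_M|\ge\rho\cdot\#\{\text{all injections from the labels to }[n]\setminus\mathrm{supp}(M)\}.\tag{6}$$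

*Sets.* By (P1), a noncentral window becomes a set exactly when its old part has no repeated letter. Consider these windows together with $e_M$; there are at most $\ell$ of these objects. Each contains at least one label, and its letters will be distinct. Assign values to the $m$ labels one at a time, in any fixed order. Whenever a label is the last one to be assigned in such an object, require its value to lie in $N_{G_0}(S)$, where $S$ is the $(t-1)$-set of the object's other letters. At each step the value must lie in a common neighborhood of at most $\ell\le h$ $(t-1)$-sets, and must avoid at most $m+t$ letters (those of $\mathrm{supp}(M)$ and those already used). By typicality, and $c\le\frac14$, there are at least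
$$\tfrac34p^\ell n-m-t\ge\tfrac12p^\ell n$$
choices, for $n$ large. So at least $(\frac12p^\ell n)^m=2\rho n^m$ injections make all set windows and $e_M$ edges of $G_0$. There are at most $n^m$ injections, so the proportion is at least $2\rho$.

*Nonsets.* A nonset noncentral window consists of a submultiset of $M$ and of distinct fresh letters outside $\mathrm{supp}(M)$. If $M$ has type $(\lambda_1,\dots,\lambda_s)\in\Lambda$, the submultiset has multiplicities $\mu_i\le\lambda_i$ and there are $t-\sum\mu_i$ fresh letters. So the type of the window is in $\Lambda$, because $\Lambda$ is closed. Could it lie in $\mathcal X$? Fix a position with $j$ fresh letters, $1\le j\le t-1$, and let $A$ be its old part, a $(t-j)$-multiset determined by $M$. The window is $A+B$ with $B$ a $j$-set disjoint from $\mathrm{supp}(A)$. At most $\varepsilon n^j$ members of $\mathcal X$ have this form, each determines $B$, and by (4) each $B$ arises for a proportion of at most $t!\,2^tn^{-j}$ of all injections. So the proportion of injections for which the window is in $\mathcal X$ is at most $\varepsilon\,t!\,2^t$, and over all positions at most $\ell\varepsilon\,t!\,2^t=\rho$.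

The proportion of injections that pass both tests is at least $2\rho-\rho=\rho$, which proves (6).

**Step 2. Random choice from $\Phi_M$.** This step repeats Section 5. Choose the $f_M$ ($M\in\mathcal F$ a nonset) independently, each uniformly from $\Phi_M$. By (6), any event that depends on a single $f_M$ has probability at most $1/\rho$ times what it has under the uniform choice among all injections. All probabilities in Lemma 2 are of this kind, and the sums now run over fewer $M$, so (2) and (3) hold with $C'=C/\rho$ in place of $C$. Define the events of types A, B, D as before, for nonsets in $\mathcal F$. The derivation of (5) used only the independence of the $f_M$, the bounds (2) and (3), and the fact that at most $\ell t$ sets $S$ lie in set windows of one word. So (5) holds with $C'$. Choose $K=K(t,p)\ge2$ with $K\ell tC'^{K-1}/(K-1)!\le\frac18$; for $n$ large the bound is at most $\frac14$. By the LLL, fix $f_M\in\Phi_M$ such that no bad event occurs.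

**Step 3. Active words.** This step repeats Section 6 inside $\mathcal F$. Define active nonsets by the same recursion, among the nonsets of $\mathcal F$. The proofs of (Q1)–(Q3) use only (P2)–(P4), the recursion, and the absence of events A and B. So every nonset of $\mathcal F$ is a window of exactly one active word, at exactly one position; every $t$-set is a window of at most one active word, at most once; and no $e_M$ is a window of any $C_{M'}$. Moreover all windows of active words lie in $\mathcal F$: the central ones because $M\in\mathcal F$, the others because $f_M\in\Phi_M$. Let $G$ consist of the edges of $G_0$ that are not windows of active words. Then the members of $\mathcal F$ outside $E(G)$ are exactly the windows of active words, each once. Also $e_M\in E(G)$ for all nonsets $M\in\mathcal F$: it is a set in $\mathcal F$, hence an edge of $G_0$, and it is not a window of any word.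

**Step 4. The tour.** This step checks the hypotheses of GJKO. As no D-event occurs, at most $K\ell$ edges containing a given $(t-1)$-set are removed from $G_0$. Let $1\le|\mathcal A|\le h_0\le h$ (for $\mathcal A=\emptyset$ the condition is trivial). Then $\bigl|\bigcap_{S\in\mathcal A}N_G(S)\bigr|$ is at most $(1+c)p^{|\mathcal A|}n$ and at least
$$(1-c)p^{|\mathcal A|}n-h_0K\ell\ge(1-2c)p^{|\mathcal A|}n$$
as soon as $c\,p^{h_0}n\ge h_0K\ell$. Since $2c\le c_0$, $G$ is $(c_0,h_0,p)$-typical. By (1), $\deg_G(x)$ equals the total multiplicity of $x$ in $\mathcal F$ minus $t$ times the number of occurrences of $x$ in active words. The first term is divisible by $t$ by assumption, so $\deg_G(x)$ is too. By GJKO, $G$ has a tight Euler tour $T$.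

**Step 5. Splicing.** This step joins everything. The windows of $T$ and of the active words are the members of $\mathcal F$, each once. For an active $M$, the tour $T$ has a window $(a_1,\dots,a_t)$ with entries forming $e_M\in E(G)$, and $(a_1,\dots,a_{t-1})$ is the $f_M$-image of some $P_i$, so it also occurs as $t-1$ consecutive letters of $C_M$. Lemma 1 with $W_0=T$ gives a Universal Cycle for $\mathcal F$. $\blacksquare$
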